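
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{The Galois groups of the polynomials $Q_n$ in\\ $P_n(x)\,x^{n+1}+Q_n(x)\,(x+1)^{n+1}=1$}


\begin{abstract}
Let $P_n,Q_n\in\mathbb Q[x]$ be the polynomials of degree $n$ with $P_n(x)x^{n+1}+Q_n(x)(x+1)^{n+1}=1$. We prove that for every $n\ge 2$ the Galois group of $Q_n$ over $\mathbb Q$ contains the alternating group $A_n$. So it is $A_n$ or $S_n$ according to whether the discriminant of $Q_n$ is a square or not. We also show that the group is $A_n$ exactly when $n+1$ and $2n+1$ are both squares, that is, for $n=24,\,840,\,28560,\dots$.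
\end{abstract}

\section{Introduction}

The polynomials $x^{n+1}$ and $(x+1)^{n+1}$ are coprime, so for each $n\ge1$ there are unique polynomials $P_n,Q_n\in\mathbb Q[x]$ of degree at most $n$ with
\begin{equation}\label{eq:bezout}
P_n(x)\,x^{n+1}+Q_n(x)\,(x+1)^{n+1}=1 .
\end{equation}
Reading \eqref{eq:bezout} modulo $x^{n+1}$ shows that $Q_n$ is the Taylor polynomial of $(1+x)^{-n-1}$ of degree $n$:
\[
Q_n(x)=\sum_{k=0}^n(-1)^k\binom{n+k}{k}x^k ,
\]
so that $Q_1=1-2x$, $Q_2=1-3x+6x^2$, $Q_3=1-4x+10x^2-20x^3$. In particular $Q_n$ has integer coefficients and degree exactly $n$.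

Let $\mathrm{Gal}(Q_n)$ be the Galois group over $\mathbb Q$ of the splitting field of $Q_n$, viewed as a permutation group on the roots, and let $D_{0,n}=\mathrm{Disc}(Q_n)$. A polynomial of degree $n$ without visible symmetry should have Galois group $S_n$. One restriction can be read off from a formula: a Galois automorphism multiplies $\sqrt{D_{0,n}}$ by its sign as a permutation of the roots, so if the roots are distinct, then $\mathrm{Gal}(Q_n)\subseteq A_n$ if and only if $D_{0,n}$ is a square. The question, which comes from Dilcher and Ulas \cite{DU}, is whether this is the only restriction. It is.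

\begin{theorem}\label{thm:main}
For every $n\ge 2$ the group $\mathrm{Gal}(Q_n)$ contains $A_n$. Consequently
\[
\mathrm{Gal}(Q_n)=\begin{cases}A_n&\text{if $D_{0,n}$ is a square},\\ S_n&\text{if $D_{0,n}$ is not a square}.\end{cases}
\]
\end{theorem}

The two cases can be separated explicitly.

\begin{theorem}\label{thm:class}
For $n\ge2$ the polynomial $Q_n$ is irreducible over $\mathbb Q$, and
\[
D_{0,n}=(-1)^{n(n-1)/2}\binom{2n}{n}^{n-2}(2n+1)^{n-1}(n+1).
\]
Moreover, $\mathrm{Gal}(Q_n)=A_n$ if and only if $n+1$ and $2n+1$ are both perfect squares, that is, if and only if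
\[
n=\tfrac18\Big((1+\sqrt2)^{2i+1}-(1-\sqrt2)^{2i+1}\Big)^2-1\quad\text{for some } i\ge1\qquad(n=24,\ 840,\ 28560,\dots),
\]
and $\mathrm{Gal}(Q_n)=S_n$ for all other $n\ge2$. The same holds for the Galois groups of $P_n$ and of the truncated binomial polynomial $\sum_{k=0}^n\binom{2n+1}{k}x^k$.
\end{theorem}

So the naive guess ``always $S_n$'' is correct for $2\le n\le 23$ and fails at $n=24$.

\paragraph{How the proof works.} After the shift $x=y-1$ the coefficients of the polynomial become
\[
\pm\frac{c\binom nj}{n+1+j},\qquad c=\frac{(2n+1)!}{n!^2},\qquad 0\le j\le n,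
\]
so the integers $n+1,\dots,2n+1$ appear as denominators, one in each coefficient. A prime $p$ among them cancels the single factor $p$ of $c$ in one coefficient and in no other. The $p$-adic Newton polygon then shows that inertia at $p$ contains a permutation with exactly two cycles, of lengths $p-n-1$ and $2n+1-p$ (a single $n$-cycle if one of these numbers is $0$); see Section~\ref{sec:local}. These permutations make the group transitive, and a power of one of them usually moves few points. By known theorems a \emph{primitive} group with such an element contains $A_n$, apart from explicit families of exceptions, which the two-cycle property removes (Section~\ref{sec:primitive}).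

Primitivity is the difficulty. When $n$ is even, all these cycle lengths are even, and they alone need not exclude block systems. For this we use primes $\ell$ of size roughly between $n/2$ and $2n/3$, for which $2\ell$ and $3\ell$ both occur among the denominators. At such a prime either the ramification is wild, and the group contains an $\ell$-cycle, or it is tame, and inertia gives an element whose cycle lengths include $1$ and $\ell-1$ (Section~\ref{sec:second}). Either outcome leaves almost no room for blocks (Section~\ref{sec:blocks}). Two such primes suffice, and they exist for all $n\ge62$ (Section~\ref{sec:large}). Smaller $n$ are treated in Section~\ref{sec:small}, mostly with the same tools, and Theorem~\ref{thm:class} is proved in Section~\ref{sec:class}.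

\section{A shift that exposes the denominators}\label{sec:formulas}

Put $f(x)=Q_n(-x)=\sum_{k=0}^na_kx^k$ with $a_k=\binom{n+k}{k}$, and
\[
c=c_n=(2n+1)\binom{2n}{n}=\frac{(2n+1)!}{n!^2}.
\]
Since $(k+1)a_{k+1}=(n+k+1)a_k$, the coefficients of $x^k$ with $k<n$ in $(1-x)f'-(n+1)f$ vanish, and the coefficient of $x^n$ is $-(2n+1)a_n=-c$. Hence
\begin{equation}\label{eq:ode}
(1-x)f'(x)-(n+1)f(x)=-c\,x^n .
\end{equation}
Multiplying by $(1-x)^n$ gives $\bigl(f(x)(1-x)^{n+1}\bigr)'=-c\,x^n(1-x)^n$, so
\begin{equation}\label{eq:T}
T_n(x):=f(x)(1-x)^{n+1}=c_n\int_x^1t^n(1-t)^n\,dt .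
\end{equation}
Now let $R(y)=f(1-y)=Q_n(y-1)\in\mathbb Z[y]$. By \eqref{eq:T}, $R(y)y^{n+1}=c\int_0^y s^n(1-s)^n\,ds$, and expanding $(1-s)^n$ we find
\begin{equation}\label{eq:R}
R(y)=\sum_{j=0}^nR_jy^j,\qquad R_j=(-1)^j\,\frac{c\binom nj}{n+1+j}.
\end{equation}
A translation changes neither the discriminant nor the Galois group. \emph{From now on $G$ denotes $\mathrm{Gal}(Q_n)$, viewed as the Galois group of $R$ acting on the $n$ roots of $R$.}

\begin{proposition}\label{prop:disc}
We have
\begin{equation}\label{eq:disc}
D_{0,n}=\mathrm{Disc}(R)=(-1)^{n(n-1)/2}\binom{2n}n^{n-2}(2n+1)^{n-1}(n+1)\ne0 .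
\end{equation}
\end{proposition}

\begin{proof}
For a root $\theta$ of $f$, \eqref{eq:ode} gives $(1-\theta)f'(\theta)=-c\,\theta^n$. Here $\theta\ne1$ because
$f(1)=\sum_{k\le n}\binom{n+k}k=\binom{2n+1}{n}$. Over all roots with multiplicity,
\[
\prod\theta=\frac{(-1)^n}{a_n},\qquad \prod(1-\theta)=\frac{f(1)}{a_n}=\frac{2n+1}{n+1},
\]
and, since $c=(2n+1)a_n$,
\[
\prod f'(\theta)=(-c)^n\cdot\frac{(-1)^{n^2}}{a_n^n}\cdot\frac{n+1}{2n+1}=(2n+1)^{n-1}(n+1).
\]
Now use $\mathrm{Disc}(f)=(-1)^{n(n-1)/2}a_n^{n-2}\prod f'(\theta)$. The substitution $x\mapsto-x$ preserves the discriminant.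
\end{proof}

Since $A_n$ has index $2$ in $S_n$ and the roots are distinct, Theorem~\ref{thm:main} is equivalent to $A_n\le G$ for all $n\ge2$.

\begin{example}[the method for $n=3$]\label{ex:three}
Here $c=140$ and
$R(y)=35-84y+70y^2-20y^3$.
The exponents of $5$ in the four coefficients are $1,0,1,1$: the denominators are $4,5,6,7$, and only the second one cancels the factor $5$ of $140$. The $5$-adic Newton polygon has vertices $(0,1),(1,0),(3,1)$, so $R$ has one root of valuation $1$, which lies in $\mathbb Q_5$, and two roots of valuation $-\frac12$, which generate a ramified quadratic extension. Hence $G$ contains a transposition. The exponents of $7$ are $1,1,1,0$, so all three roots have $7$-adic valuation $\frac13$ and $3$ divides $|G|$. Therefore $G=S_3$. In $Q_3=1-4x+10x^2-20x^3$ itself the prime $7$ is not visible.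
\end{example}

\section{Primes between $n+1$ and $2n+1$}\label{sec:local}

\subsection{Newton polygons and tame inertia}

Let $p$ be a prime, $v=v_p$ the $p$-adic valuation with $v(p)=1$, extended to $\overline{\mathbb Q}_p$, and let $K_p$ be the maximal unramified extension of $\mathbb Q_p$. Fix an embedding $\overline{\mathbb Q}\to\overline{\mathbb Q}_p$. Restriction to the roots of $R$ embeds the Galois groups of $R$ over $\mathbb Q_p$ and over $K_p$ into $G$ as permutation groups. We call the first one the \emph{decomposition group} at $p$. The orbits of these groups are the root sets of the irreducible factors of $R$ over $\mathbb Q_p$, respectively $K_p$; in particular, the degrees of these factors divide $|G|$. We use two standard facts.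

\smallskip
\noindent\textbf{(N)} Let $K$ be $\mathbb Q_p$ or $K_p$, and let $h=\sum_{i=0}^d h_iy^i\in K[y]$ with $h_0h_d\neq0$. The Newton polygon of $h$ is the lower boundary of the convex hull of the points $(i,v(h_i))$. To a side from $(i,a)$ to $(i',a')$, $i<i'$, belong exactly $i'-i$ roots (with multiplicity), all of valuation $(a-a')/(i'-i)$, and the product of the corresponding linear factors lies in $K[y]$. If $a-a'$ and $i'-i$ are coprime, this product is irreducible over $K$: the value group of $K$ is $\mathbb Z$, so the ramification index of $K(\theta)/K$ is divisible by $i'-i$ for each such root $\theta$.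

\smallskip
\noindent\textbf{(TR)} The residue field of $K_p$ is algebraically closed, so every finite extension of $K_p$ is totally ramified. If its degree $e$ is prime to $p$, then it equals $K_p(p^{1/e})$, because by Hensel's lemma every unit of $K_p$ has an $e$-th root in $K_p$. A compositum of finitely many such extensions lies in some $K_p(p^{1/N})$ with $p\nmid N$. This field is cyclic over $K_p$, since $K_p$ contains the $N$-th roots of unity.

\begin{lemma}\label{lem:tame}
If the irreducible factors of $R$ over $K_p$ have degrees $d_1,\dots,d_r$, all prime to $p$, then $G$ contains an element whose cycle lengths are exactly $d_1,\dots,d_r$.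
\end{lemma}

\begin{proof}
By (TR) the splitting field of $R$ over $K_p$ is cyclic over $K_p$. A generator of its Galois group has the same orbits on the roots as the whole group, and these are the root sets of the irreducible factors.
\end{proof}

\begin{proposition}\label{prop:sigma}
Let $p$ be a prime with $n+1\le p\le2n+1$ and let $m=p-n-1$. Then $G$ contains an element $\sigma_p$ with exactly the cycles of lengths
$m=p-n-1$ and $n-m=2n+1-p$ (an $n$-cycle if $m\in\{0,n\}$).
\end{proposition}

\begin{proof}
Since $n<p\le 2n+1<2p$, we have $v(c)=1$ and $v(\binom nj)=0$ for all $j$, and $p$ is the only multiple of $p$ in $[n+1,2n+1]$. By \eqref{eq:R}, $v(R_m)=0$ and $v(R_j)=1$ for $j\ne m$. The Newton polygon has vertices $(0,1),(m,0),(n,1)$ (the first or last is omitted if $m=0$ or $m=n$). By (N) over $K_p$, $R$ is a product of irreducible factors of degrees $m$ and $n-m$. Both degrees are less than $p$, and Lemma~\ref{lem:tame} applies.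
\end{proof}

\subsection{Transitivity}

\begin{proposition}\label{prop:trans}
$G$ is transitive, that is, $Q_n$ is irreducible over $\mathbb Q$, for all $n\ge2$.
\end{proposition}

\begin{proof}
For $n=2$ the discriminant $D_{0,2}=-15$ is not a square, so the quadratic polynomial $Q_2$ is irreducible. For $n=3,4,5,6$ the elements $\sigma_7,\sigma_5,\sigma_{11},\sigma_{13}$ are $n$-cycles. An element $\sigma_p$ with $n+1<p<2n+1$ has two cycles, so if $G$ is intransitive its orbits are exactly these cycles. For $n=7$ the elements $\sigma_{11},\sigma_{13}$ have cycle lengths $(3,4)$ and $(5,2)$, so $G$ is transitive. Let $n\ge8$. Ramanujan \cite{Ra} showed $\pi(x)-\pi(x/2)\ge3$ for $x\ge17$; with $x=2n+1$ this gives three primes in $[n+1,2n+1]$. If one is $n+1$ or $2n+1$, then $G$ contains an $n$-cycle. Otherwise, if $G$ were intransitive, its two orbit lengths would be $\{m,n-m\}$ for three distinct values of $m$, but at most two values of $m$ give the same pair.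
\end{proof}

\subsection{Blocks, and the case of a coprime cycle}

A transitive group $G$ of degree $n$ is \emph{primitive} if it preserves no partition of the points into blocks of a common size $b$ with $1<b<n$. For a subgroup $H\le G$ and a $G$-invariant block system we use repeatedly:
\begin{itemize}
\item[(B1)] the union of the blocks in an $H$-orbit of blocks is a union of $H$-orbits of points; in particular a block fixed by $H$ is a union of $H$-orbits;
\item[(B2)] if $U$ is the union of the blocks in an $H$-orbit of blocks, then an $H$-orbit of points contained in $U$ meets each of these blocks in the same number of points; so its length is divisible by the number of these blocks.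
\end{itemize}
For an element $\sigma$ we apply this to $H=\langle\sigma\rangle$, whose orbits are the cycles of $\sigma$ (fixed points included).

\begin{lemma}\label{lem:gcd}
If $G$ contains an element $\sigma$ with exactly two cycles, of lengths $m$ and $n-m$, and $\gcd(m,n)=1$, then $G$ is primitive.
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:trans}, $G$ is transitive. Suppose there are $k$ blocks of size $b$, $1<b<n$. If $\sigma$ is transitive on the blocks, then $k>1$ divides $m$ and $n-m$ by (B2). Otherwise the union of one $\sigma$-orbit of blocks is a nonempty proper union of cycles, hence a single cycle, and the other cycle is the union of the remaining blocks. So $b>1$ divides both cycle lengths. In either case $\gcd(m,n)>1$.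
\end{proof}

The following is classical \cite[13.3, 13.9]{Wi}.

\smallskip
\noindent\textbf{(J)} (Jordan) A primitive group of degree $n$ containing a transposition is $S_n$. A primitive group of degree $n$ containing a $3$-cycle, or a $q$-cycle with $q$ prime and $q\le n-3$, contains $A_n$.

\begin{proposition}\label{prop:easy}
Let $p$ be a prime with $n+1<p<2n+1$, and suppose that one of the cycle lengths of $\sigma_p$ is a prime $s$ with $s\nmid n$ and with $s\le3$ or $s\le n-3$. Then $A_n\le G$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:gcd}, $G$ is primitive. Since $s\nmid n-s$, the power $\sigma_p^{\,n-s}$ is an $s$-cycle. Apply (J).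
\end{proof}

\begin{remark}
For even $n$ Lemma~\ref{lem:gcd} is never applicable to $\sigma_p$: the prime $p\ge n+1$ is odd, so $m=p-n-1$ is even. This is why a second family of primes is needed.
\end{remark}

\section{Primes between $n/2$ and $(2n+1)/3$}\label{sec:second}

Let $\ell\ge5$ be a prime such that $2\ell$ and $3\ell$ both occur among the denominators $n+1,\dots,2n+1$, and $2\ell\ne n+1$. In terms of
\begin{equation}\label{eq:AC}
A=2\ell-n-1,\qquad C=2n+1-3\ell
\end{equation}
this means $A\ge1$ and $C\ge0$. Then
\begin{equation}\label{eq:ACrel}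
A+C=n-\ell,\qquad \ell>\frac n2,\qquad 15\le3\ell\le2n+1 .
\end{equation}
Modulo $\ell$ only the two coefficients with denominators $2\ell$ and $3\ell$ survive. Their quotient is $-\frac32$, so $\ell$ of the roots are congruent to $\frac32$. To see what happens inside this cluster we need the value of $R$ at $\frac32$.

\begin{example}[$n=7$, $\ell=5$]\label{ex:seven}
Here $A=2$, $C=0$ and $c=51480$, and
\[
R=6435-40040y+108108y^2-163800y^3+150150y^4-83160y^5+25740y^6-3432y^7 .
\]
The only coefficients prime to $5$ are $108108\equiv3$ and $-3432\equiv3$, so $R\equiv3y^2(y^5+1)\equiv3y^2(y+1)^5\pmod 5$, and $-1\equiv\frac32$. By (N), $R=-3432\,\rho_1\rho_2$ over $\mathbb Q_5$ with monic $\rho_1\equiv y^2$ and $\rho_2\equiv(y-\frac32)^5$. The integer $2^7R(\frac32)$ equals $-1680$, and $5$ divides it exactly once. So $\rho_2(\frac32+z)\equiv z^5\pmod5$ has a constant term of valuation $1$: it is an Eisenstein polynomial, and $5$ divides $|G|$.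
\end{example}

In general put
\[
V_n=2^nR(\tfrac32)=2^nQ_n(\tfrac12)\in\mathbb Z .
\]
If $\ell$ divides $V_n$ exactly once, the argument of the example applies. If $\ell^2\mid V_n$, the constant term gives no such conclusion, and we need to know how far apart the $\ell$ clustered roots are. The discriminant formula \eqref{eq:disc} gives this, because all other contributions to the discriminant can be read off from the Newton polygon.

\begin{proposition}\label{prop:WT}
Let $\ell\ge5$ be a prime with $A\ge1$ and $C\ge0$ in \eqref{eq:AC}. Then $\ell\mid V_n$, and: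
\begin{itemize}
\item[\textup{(W)}] if $v_\ell(V_n)=1$, then $\ell$ divides $|G|$;
\item[\textup{(T)}] if $v_\ell(V_n)\ge2$ or $V_n=0$, then $G$ contains an element with cycle lengths $1,\ A,\ C,\ \ell-1$ (omit $C$ if $C=0$).
\end{itemize}
\end{proposition}

\begin{proof}
Write $v=v_\ell$.

\emph{The Newton polygon.} We have $\ell\le n\le2\ell-2$ and $3\ell\le2n+1<4\ell<\ell^2$. Hence $v((2n+1)!)=3$, $v(n!)=1$ and $v(c)=1$. The multiples of $\ell$ in $[n+1,2n+1]$ are $2\ell$ and $3\ell$, which belong to $j=A$ and $j=A+\ell$. Put $r=n-\ell<\ell$. Then $A=\ell-r-1$ and $C=2r+1-\ell\ge0$, so $0\le A\le r$. Lucas' theorem (binomial coefficients modulo $\ell$ are products of the binomial coefficients of the base-$\ell$ digits) with $n=1\cdot\ell+r$ gives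
\[
\binom nA\equiv\binom n{A+\ell}\equiv\binom rA\not\equiv0\pmod\ell .
\]
By \eqref{eq:R}, $v(R_A)=v(R_{A+\ell})=0$ and $v(R_j)\ge1$ for all other $j$. Also $v(R_0)=1$, as $A\neq0$; and if $C\ge1$ then $v(R_n)=1$, while for $C=0$ we have $n=A+\ell$. So the polygon has vertices $(0,1),(A,0),(A+\ell,0),(n,1)$, the last omitted if $C=0$. By (N) over $\mathbb Q_\ell$,
\[
R=R_n\rho_1\rho_2\rho_3
\]
with monic factors of degrees $A,\ell,C$ whose roots have valuations $\frac1A$, $0$, $-\frac1C$ (and $\rho_3=1$ if $C=0$). By (N) over $K_\ell$, $\rho_1$ and, if $C\ge1$, also $\rho_3$ are irreducible over $K_\ell$; their degrees $A,C$ are less than $\ell$. Modulo $\ell$, $\rho_1$ reduces to $y^A$ and $R_n\rho_3$ to a nonzero constant: its constant term has valuation $1-1=0$ (or equals $R_n$ if $C=0$), and its other coefficients have positive valuation. Comparing with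
\[
R\equiv R_{A+\ell}\,y^A\Bigl(y^\ell+\frac{R_A}{R_{A+\ell}}\Bigr),\qquad \frac{R_A}{R_{A+\ell}}=(-1)^\ell\,\frac32\cdot\frac{\binom nA}{\binom n{A+\ell}}\equiv-\frac32\pmod\ell,
\]
we get $\rho_2\equiv y^\ell-\frac32\equiv(y-\frac32)^\ell\pmod\ell$. Note that $\frac32$ is a unit because $\ell\ge5$.

\emph{Claim: $v(\mathrm{disc}\,\rho_2)=\ell$.} Let $y_i$ be the roots of $R$, so $D_{0,n}=R_n^{2n-2}\prod_{i<j}(y_i-y_j)^2$. We find the contribution of each type of pair.

If $\theta$ is a root of $\rho_1=\sum e_iy^i$, then $v(e_i)\ge1$ for $i<A$ and $e_A=1$, so the term $A\theta^{A-1}$ of $\rho_1'(\theta)$ has valuation $\frac{A-1}A<1$ and dominates the others. Hence $v(\mathrm{disc}\,\rho_1)=A-1$. If $C\ge1$, the inverses $w_i$ of the roots of $\rho_3$ have valuation $\frac1C$ and are the roots of an Eisenstein polynomial of degree $C<\ell$, so in the same way the product of the $(w_i-w_j)^2$ over the pairs has valuation $C-1$. Since $w_i^{-1}-w_j^{-1}=(w_j-w_i)/(w_iw_j)$ and $v(\prod w_i)=1$, we get $v(\mathrm{disc}\,\rho_3)=(C-1)-2(C-1)=-(C-1)$. For mixed pairs: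 those from $\rho_1,\rho_3$ contribute $2\cdot AC\cdot(-\frac1C)=-2A$, those from $\rho_2,\rho_3$ contribute $-2\ell$, and those from $\rho_1,\rho_2$ contribute $0$.

Suppose $C\ge1$. Then $\ell\nmid(n+1)(2n+1)$, and $v(\binom{2n}n)=v(R_n)=1$ since $R_n=\pm\binom{2n}n$. So $v(D_{0,n})=n-2$ by \eqref{eq:disc}, and
\[
n-2=(2n-2)-2A-2\ell+(A-1)-(C-1)+v(\mathrm{disc}\,\rho_2)=n-2-\ell+v(\mathrm{disc}\,\rho_2),
\]
using $A+C=n-\ell$. If $C=0$, then $2n+1=3\ell$, $v(\binom{2n}n)=v(R_n)=0$ and $v(n+1)=0$, so $n-1=v(D_{0,n})=(A-1)+v(\mathrm{disc}\,\rho_2)$ with $A=n-\ell$. In both cases $v(\mathrm{disc}\,\rho_2)=\ell$.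

\emph{Inside the cluster.} Let $S(z)=\rho_2(\frac32+z)=\sum_{i\le\ell}s_iz^i$. Then $s_\ell=1$, $\ell\mid s_i$ for $i<\ell$, and all roots $z_i$ of $S$ have positive valuation. All coefficients of $S'$ are divisible by $\ell$, so $v(S'(z_i))\ge1$ for each of the $\ell$ roots. The sum of these valuations is $v(\mathrm{disc}\,\rho_2)=\ell$. Hence $v(S'(z_i))=1$ for all $i$. In $S'(z_i)=s_1+2s_2z_i+\dots+\ell z_i^{\ell-1}$ every term after the first has valuation greater than $1$, so
\[
v(s_1)=1 .
\]
Moreover $\rho_1(\frac32)$ and $(R_n\rho_3)(\frac32)$ are units, so $v(s_0)=v(\rho_2(\frac32))=v(R(\frac32))=v(V_n)$; in particular $\ell\mid V_n$.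

If $v(s_0)=1$, then $S$ is an Eisenstein polynomial of degree $\ell$ over $\mathbb Q_\ell$, and $\ell$ divides $|G|$. This is (W).

Suppose $v(s_0)\ge2$ or $s_0=0$. We claim that $S$ has one root in $\mathbb Q_\ell$ and that the other $\ell-1$ roots form one irreducible factor over $K_\ell$. If $s_0\ne0$, the Newton polygon of $S$ has vertices $(0,v(s_0)),(1,1),(\ell,0)$, because $v(s_0)-1\ge1>\frac1{\ell-1}$, and the claim follows from (N). If $s_0=0$, then $0$ is a root, and the polygon of $S(z)/z$ is the single side from $(0,1)$ to $(\ell-1,0)$, so the claim again follows from (N). Hence $R$ has irreducible factors over $K_\ell$ of degrees $A$, $C$ (if $C\ge1$), $1$, $\ell-1$, all prime to $\ell$, and Lemma~\ref{lem:tame} gives (T).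
\end{proof}

For explicit $n$ the case is decided by a recurrence. With $u=t(1-t)$,
\[
\frac{d}{dt}\bigl[(1-2t)u^n\bigr]=-2u^n+n(1-2t)^2u^{n-1}=nu^{n-1}-(4n+2)u^n .
\]
Integrating from $x$ to $1$, and using \eqref{eq:T} and $c_n/c_{n-1}=(4n+2)/n$, we obtain
\[
T_n(x)=T_{n-1}(x)+\tfrac12\tbinom{2n}n(1-2x)\bigl(x(1-x)\bigr)^n .
\]
At $x=-\frac12$ we have $T_n(-\frac12)=(\frac32)^{n+1}R(\frac32)=3^{n+1}V_n/2^{2n+1}$, so
\begin{equation}\label{eq:Vrec}
3V_n=4V_{n-1}+2(-1)^n\binom{2n}n,\qquad V_0=1 .
\end{equation}
The values $V_1,\dots,V_{24}$ are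
\[
\begin{gathered}
0,\ 4,\ -8,\ 36,\ -120,\ 456,\ -1680,\ 6340,\ -23960,\ 91224,\ -348656,\ 1337896,\\
-5149872,\ 19877904,\ -76907808,\ 298176516,\ -1158168792,\ 4505865144,\\
-17555689008,\ 68490100536,\ -267518448912,\ 1046041377264,\\
-4094231982048,\ 16039426479336 .
\end{gathered}
\]
Both cases occur: $V_7=-5\cdot336$ gives (W) for $(n,\ell)=(7,5)$, and $V_{12}=7^2\cdot27304$ gives (T) for $(n,\ell)=(12,7)$.

\section{Excluding blocks}\label{sec:blocks}

In case (W) the long prime cycle excludes blocks and also finishes the proof.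

\begin{lemma}\label{lem:W}
Let $n\ge8$. If case \textup{(W)} of Proposition~\ref{prop:WT} occurs for some prime $\ell$, then $A_n\le G$.
\end{lemma}

\begin{proof}
Since $n<2\ell$, an element $z\in G$ of order $\ell$ is an $\ell$-cycle, and $\ell>n/2$. Suppose there are blocks of size $b$ with $1<b\le n/2$. If $z$ fixes every block, then a block meeting the $\ell$-cycle contains it, so $b\ge\ell>n/2$. If $z$ moves a block, this block has $\ell$ images, so $n\ge\ell b\ge2\ell>n$. Both are impossible, so $G$ is primitive. By \eqref{eq:ACrel}, $n-\ell\ge\frac{n-1}3>2$, that is, $\ell\le n-3$ (this is where $n\ge8$ is used), and (J) applies.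
\end{proof}

In case (T) we use the cycle lengths $1,A,C,\ell-1$: the block containing the fixed point is a union of cycles, which leaves only one possible block size. We now require $A\ge2$ and $C\ge1$, that is,
\[
\frac n2+1<\ell\le\frac{2n}3 .
\]
As $\ell\ge5$, this forces $n\ge8$.

\begin{lemma}\label{lem:blocks}
Let $\ell\ge5$ be a prime with $A\ge2$ and $C\ge1$. Suppose $A_n\not\le G$ and $G$ has a system of $k=n/b$ blocks of size $b$, $1<b<n$. Then
\[
b=C+1=2n+2-3\ell\qquad\text{and}\qquad (k-1)\mid A .
\]
\end{lemma}

\begin{proof}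
By Lemma~\ref{lem:W} we are in case (T). Let $\sigma$ be the element found there, $P$ its fixed point belonging to the length $1$ in the list $1,A,C,\ell-1$, and $B$ the block containing $P$. Then $\sigma$ fixes $B$, so $B$ is a union of cycles. It does not contain the $(\ell-1)$-cycle, since $b\le n/2<\ell$. As $b>1$, $B$ consists of $P$ and the $A$-cycle, the $C$-cycle, or both.

\emph{$B$ contains both, so $b=1+A+C$.} Then $b=n-\ell+1>n/3$, and $b\mid n$, $b<n$ force $b=n/2$. So $\ell=\frac n2+1$ and $A=1$, contrary to $A\ge2$.

\emph{$B$ consists of $P$ and the $A$-cycle, so $b=1+A=2\ell-n$.} Since $b\mid n$, also $b\mid2\ell$. But $3\le b<\ell$, and no divisor of $2\ell$ lies in this range.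

\emph{$B$ consists of $P$ and the $C$-cycle, so $b=1+C$.} The other $k-1$ blocks fill the $A$-cycle and the $(\ell-1)$-cycle. If $\sigma$ had at least two orbits on these blocks, each of the two cycles would be a union of blocks, so $b\mid\ell-1$. As $b\mid n$ and $b=2n+2-3\ell$, we also have $b\mid3\ell-2=3(\ell-1)+1$, whence $b=1$, a contradiction. So $\sigma$ permutes the $k-1$ blocks transitively, and $(k-1)\mid A$ by (B2).
\end{proof}

\begin{corollary}\label{cor:two}
If there are two primes $\ell$ with $\frac n2+1<\ell\le\frac{2n}3$ and $\ell\ge5$, then $A_n\le G$ or $G$ is primitive.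
\end{corollary}

\begin{proof}
The size $b=2n+2-3\ell$ determines $\ell$, so a block system cannot satisfy Lemma~\ref{lem:blocks} for two primes.
\end{proof}

\section{From primitive to alternating}\label{sec:primitive}

Suppose $G$ is primitive and $\sigma_p$ has cycle lengths $s$ and $n-s$ with $s\nmid n$. Then $\sigma_p^{\,n-s}$ is not the identity and moves at most $s$ points. For $s$ not prime, (J) need not apply to it. We use the following theorem of Liebeck and Saxl \cite{LS} instead.

\smallskip
\noindent\textbf{(LS)} If $G$ is primitive of degree $n$ and some non-identity element of $G$ moves fewer than $n/3$ points, then $A_\mu^r\le G\le S_\mu\wr S_r$ with $\mu\ge5$ and $r\ge1$, in product action of degree $n=\binom\mu k^r$, where $S_\mu$ acts on the $k$-subsets of a $\mu$-set and $1\le k<\mu/2$.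

\smallskip
So the points may be identified with $\Lambda^r$, where $\Lambda$ is the set of $k$-subsets. The elements of $S_\mu\wr S_r$ are $(x_1,\dots,x_r)\pi$: the permutation $\pi\in S_r$ permutes the coordinates, and then $x_i\in S_\mu$ acts on the $i$-th one. The case $k=r=1$ says $A_n\le G$. In all other cases an element with only two cycles is very rare. On subsets we use a theorem of Livingstone and Wagner \cite{LW}.

\smallskip
\noindent\textbf{(LW)} For a permutation group of degree $\mu$, the number of orbits on $k$-subsets is nondecreasing in $k$ for $k\le\mu/2$.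

\begin{lemma}\label{lem:product}
Let $\sigma\in S_\mu\wr S_r$ have exactly two cycles in the product action on $\Lambda^r$, where $\mu\ge5$, $1\le k<\mu/2$, $(k,r)\ne(1,1)$, and $n=|\Lambda|^r\ne10$. Then $r=2$, $n=|\Lambda|^2$, and $\sqrt n$ divides both cycle lengths.
\end{lemma}

\begin{proof}
\emph{The case $r=1$, $k\ge2$.} If $\mu=5$, then $k=2$ and $n=10$, which is excluded. Let $\mu\ge6$. We count the orbits of $\langle\sigma\rangle$ on $2$-subsets of the $\mu$-set. If $\sigma$ is a $\mu$-cycle there are $\lfloor\mu/2\rfloor\ge3$. If $\sigma$ has two cycles of lengths $l_1,l_2$ on the $\mu$-set, there are at least $\lfloor l_1/2\rfloor+\lfloor l_2/2\rfloor+1\ge\mu/2\ge3$. If it has at least three cycles, the pairs with points in two different cycles already give at least three orbits. By (LW), $\langle\sigma\rangle$ has at least three orbits on $k$-subsets, a contradiction.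

\emph{The case $r\ge2$.} Let $w=|\Lambda|\ge5$ and $\sigma=(x_1,\dots,x_r)\pi$. Suppose $\pi$ has a cycle of length $t\ge2$. Project onto these $t$ coordinates; the number of $\langle\sigma\rangle$-orbits on $\Lambda^t$ is at most $2$. There $\sigma^t$ acts coordinatewise by permutations $x^{(1)},\dots,x^{(t)}$. They are cyclic rotations of one product of the $x_i$, hence conjugate to each other, so equal powers of them have equally many fixed points on $\Lambda$. Let $x=x^{(1)}$. By Burnside's orbit-counting lemma and the power mean inequality, the number of $\langle\sigma^t\rangle$-orbits on $\Lambda^t$ is the average over $j$ of $\mathrm{fix}(x^j)^t$, and this is at least $M^{t/2}$, where $M$ is the average of $\mathrm{fix}(x^j)^2$, that is, the number of $\langle x\rangle$-orbits on $\Lambda^2$. A cycle $Z$ of $x$ of length $i$ gives $i$ orbits in $Z\times Z$, so $M\ge w$. Each $\langle\sigma\rangle$-orbit splits into at most $t$ orbits of $\langle\sigma^t\rangle$, so $\sigma$ has at least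
\[
\frac{w^{t/2}}t\ge\frac{5^{t/2}}t>2
\]
orbits: for $t=2$ the middle term is $\frac52$, and passing from $t$ to $t+1$ multiplies it by $\sqrt5\,\frac t{t+1}>1$. This is a contradiction, so $\pi=1$.

Now $\sigma=(x_1,\dots,x_r)$. Two of the $x_i$ cannot both be $w$-cycles on $\Lambda$: on these two coordinates all orbits would have length $w$, giving $w\ge5$ orbits. The number of orbits of $\sigma$ is at least the product of the numbers of cycles of the $x_i$ on $\Lambda$. So if no $x_i$ were a $w$-cycle, there would be at least $2^r\ge4$ orbits. Hence exactly one $x_i$ is a $w$-cycle, there are at least $2^{r-1}$ orbits, and $r=2$. Each orbit of $\sigma$ projects equivariantly onto the coordinate on which $\sigma$ acts as a $w$-cycle, so its length is divisible by $w=\sqrt n$.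
\end{proof}

The exceptions are real: a $5$-cycle has two orbits on the ten pairs from five points, and $(x_1,x_2)$ with $x_1$ a $5$-cycle and $x_2$ of cycle type $(2,3)$ has two orbits, of lengths $10$ and $15$, on $25$ points.

For a prime $p$ with $n+1<p<2n+1$ put $s_p=\min(p-n-1,\,2n+1-p)$, the length of a shorter cycle of $\sigma_p$. Call $p$ \emph{suitable} for $n$ if
\[
s_p<\frac n3\qquad\text{and}\qquad s_p\nmid n .
\]

\begin{proposition}\label{prop:finish}
Let $G$ be primitive and $n\ne10$, and suppose there is a suitable prime for $n$. If $n$ is a square, suppose also that some prime $p'\in(n+1,2n+1)$ satisfies $\sqrt n\nmid p'-1$. Then $A_n\le G$.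
\end{proposition}

\begin{proof}
Let $p$ be suitable and $s=s_p$. The element $\sigma_p^{\,n-s}$ fixes the $(n-s)$-cycle pointwise and is nontrivial on the $s$-cycle, because $s\nmid n-s$. It moves at most $s<n/3$ points. By (LS), $A_n\le G$ or $G$ is a product action group with $(k,r)\neq(1,1)$. In the latter case Lemma~\ref{lem:product}, applied to $\sigma_{p'}$ for every prime $p'\in(n+1,2n+1)$, shows that $n$ is a square and $\sqrt n\mid p'-n-1$, that is, $\sqrt n\mid p'-1$, for all these $p'$. This contradicts the hypothesis.
\end{proof}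

\section{The case $n\ge62$}\label{sec:large}

It remains to find primes: two for Corollary~\ref{cor:two}, and a suitable one for Proposition~\ref{prop:finish}. We use three estimates of Rosser and Schoenfeld \cite{RS}, with $\theta(x)=\sum_{p\le x}\ln p$:
\begin{equation}\label{eq:RS}
\begin{gathered}
\theta(x)<1.01624\,x\quad(x>0),\qquad \theta(x)>x\Bigl(1-\frac1{2\ln x}\Bigr)\quad(x\ge563),\\
\pi(2x)-\pi(x)>\frac{3x}{5\ln x}\quad(x\ge20.5).
\end{gathered}
\end{equation}
For $x\ge563$ we have $1-\frac1{2\ln x}>0.921$.

\begin{lemma}\label{lem:E1}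
For every $n\ge62$ the interval $(\frac n2+1,\frac{2n}3]$ contains at least two primes.
\end{lemma}

\begin{proof}
For $62\le n\le71$ take $37$ and $41$. For $72\le n\le1111$ consider the primes
\[
\begin{gathered}
37,43,47,53,61,67,79,83,103,109,131,139,\\
173,181,229,239,293,317,389,421,509,557,677 .
\end{gathered}
\]
Any three consecutive members $q_{i-1},q_i,q_{i+1}$ of this list satisfy $q_{i+1}\le\frac43(q_{i-1}-1)$; for instance $47\le48$ at the beginning and $677\le677\frac13$ at the end. Since $37\le\frac n2+1<557$, there is an $i$ with $q_{i-1}\le\frac n2+1<q_i$ and $q_i\le557$. Then $q_i<q_{i+1}\le\frac43\cdot\frac n2=\frac{2n}3$.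

For $n\ge845$ we have $\frac{2n}3>563$, and \eqref{eq:RS} gives
\[
\theta\bigl(\tfrac{2n}3\bigr)-\theta\bigl(\tfrac n2+1\bigr)>0.614n-(0.5082n+1.02)=0.1058n-1.02>\ln\tfrac{2n}3 ;
\]
the last inequality holds at $n=845$, where the two sides are about $88$ and $6.3$, and the left side grows faster. A single prime in the interval would contribute at most $\ln\frac{2n}3$.
\end{proof}

\begin{lemma}\label{lem:E2}
For every $n\ge62$ there is a suitable prime.
\end{lemma}

\begin{proof}
If $\frac n4<p-1-n<\frac n3$, then $s_p=p-1-n$ and $3<n/s_p<4$, so $p$ is suitable. The condition says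
\begin{equation}\label{eq:window}
\tfrac54n<p-1<\tfrac43n,\qquad\text{or equivalently}\qquad \tfrac34(p-1)<n<\tfrac45(p-1).
\end{equation}

\emph{$62\le n\le118$.} By \eqref{eq:window} the following primes are suitable for the indicated $n$:
\[
\begin{array}{c|ccccc}
p&83&89&97&101&107\\ \hline
n&62\text{--}65&67\text{--}70&73\text{--}76&76\text{--}79&80\text{--}84
\end{array}
\qquad
\begin{array}{c|ccccc}
p&113&127&131&139&149\\ \hline
n&85\text{--}89&95\text{--}100&98\text{--}103&104\text{--}110&112\text{--}118
\end{array}
\]
For the remaining values we list $(n;p,s_p)$; in each case $s_p<n/3$ and $s_p\nmid n$: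
\[
\begin{gathered}
(66;113,20),\ (71;79,7),\ (72;83,10),\ (90;157,24),\ (91;157,26),\\
(92;157,28),\ (93;157,30),\ (94;163,26),\ (111;127,15).
\end{gathered}
\]

\emph{$119\le n\le849$.} Consecutive members of the list of primes
\[
\begin{gathered}
149,157,167,173,181,191,199,211,223,233,241,251,263,277,293,311,331,349,367,\\
389,409,433,461,491,523,557,593,631,661,701,743,787,839,887,941,997,1063
\end{gathered}
\]
satisfy $15(q_{i+1}-q_i)<q_i-1$; the smallest margins are $150<156$, $780<786$ and $990<996$, at $q_i=157,787,997$. Since $149\le\frac{5n}4+1<1063$, we can choose $i$ with $q_i\le\frac{5n}4+1<q_{i+1}$. Then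
\[
\tfrac54n<q_{i+1}-1<\tfrac{16}{15}(q_i-1)\le\tfrac{16}{15}\cdot\tfrac54n=\tfrac43n,
\]
so $q_{i+1}$ satisfies \eqref{eq:window}.

\emph{$n\ge845$.} By \eqref{eq:RS},
\[
\theta\bigl(\tfrac{4n}3\bigr)-\theta\bigl(\tfrac{8n}7+1\bigr)>1.228n-(1.1615n+1.02)=0.0665n-1.02>3\ln\tfrac{4n}3 ;
\]
at $n=845$ the last two terms are about $55$ and $21$, and the left one grows faster. Hence $(\frac{8n}7+1,\frac{4n}3]$ contains at least four primes. For each of them $s_p=p-1-n\in(\frac n7,\frac n3)$, and $s_p\mid n$ only if $s_p\in\{\frac n4,\frac n5,\frac n6\}$. So at least one of the four is suitable.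
\end{proof}

\begin{proposition}\label{prop:large}
$A_n\le G$ for all $n\ge62$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:E1} and Corollary~\ref{cor:two}, $A_n\le G$ or $G$ is primitive. In the second case we apply Proposition~\ref{prop:finish} with Lemma~\ref{lem:E2}. Only its condition for squares has to be checked. Let $n=w^2$, so $w\ge8$, and suppose $w\mid p'-1$ for all primes $p'\in(n+1,2n+1)$. Then $p'=n+1+iw$ with $1\le i\le w-1$. Allowing for the possible prime $n+1$, we get $\pi(2n)-\pi(n)\le w$. But by \eqref{eq:RS}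
\[
\pi(2n)-\pi(n)>\frac{3w^2}{10\ln w}>w,
\]
because $0.3w>\ln w$ for $w\ge8$. This is a contradiction.
\end{proof}

\section{The case $2\le n\le61$}\label{sec:small}

For odd $n\ne5$ a cycle of prime length suffices. For most even $n\ge8$ we use the primes $\ell$ of Section~\ref{sec:second}, now one for each $n$. The values $n=12,14$ need an extra Newton polygon, and $n=2,4,5,6$ are done by hand.

\subsection{Odd $n\ne5$}

Proposition~\ref{prop:easy} applies to every odd $n\neq5$ with $3\le n\le61$. The entries are $(n;p,s)$, where the prime $s\nmid n$ is one of the cycle lengths $p-n-1$, $2n+1-p$ of $\sigma_p$: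
\[
\begin{gathered}
(3;5,2),\ (7;13,2),\ (9;17,2),\ (11;17,5),\ (13;17,3),\ (15;23,7),\ (17;23,5),\ (19;23,3),\\
(21;41,2),\ (23;29,5),\ (25;29,3),\ (27;53,2),\ (29;37,7),\ (31;37,5),\ (33;41,7),\\
(35;47,11),\ (37;41,3),\ (39;47,7),\ (41;47,5),\ (43;47,3),\ (45;53,7),\ (47;53,5),\\
(49;53,3),\ (51;59,7),\ (53;59,5),\ (55;59,3),\ (57;71,13),\ (59;67,7),\ (61;67,5).
\end{gathered}
\]
In all cases $s\le3$ or $s\le n-3$.

\subsection{Even $n$ from 18 to 60, except 20 and 24}

For these $n$ the following table gives a prime $\ell$ with $A=2\ell-n-1\ge2$ and $b=C+1=2n+2-3\ell\ge2$, and a suitable prime $p$ with $s=s_p$.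
\[
\begin{array}{c|ccc|cc}
n&\ell&A&b&p&s\\ \hline
18&11&3&5&23&4\\
22&13&3&7&29&6\\
26&17&7&3&31&4\\
28&17&5&7&37&8\\
30&17&3&11&53&8\\
32&19&5&9&43&10\\
34&19&3&13&41&6\\
36&23&9&5&47&10\\
38&23&7&9&43&4\\
40&23&5&13&47&6
\end{array}
\qquad\qquad
\begin{array}{c|ccc|cc}
n&\ell&A&b&p&s\\ \hline
42&23&3&17&47&4\\
44&29&13&3&53&8\\
46&29&11&7&53&6\\
48&29&9&11&59&10\\
50&29&7&15&59&8\\
52&29&5&19&59&6\\
54&29&3&23&59&4\\
56&31&5&21&67&10\\
58&31&3&25&67&8\\
60&37&13&11&79&18
\end{array}
\]
By Lemma~\ref{lem:blocks}, if $A_n\not\le G$ then a block system has block size $b$. For $n\ne28$ this is impossible because $b\nmid n$. For $n=28$ there would be $k=4$ blocks of size $7$ and $k-1=3$ would divide $A=5$, which is also impossible. So $A_n\le G$ or $G$ is primitive. In the second case Proposition~\ref{prop:finish} gives $A_n\le G$; the only square is $n=36$, where $6\nmid47-1$.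

\subsection{The values $n=8,10,16,20,24$}

Here case (W) of Proposition~\ref{prop:WT} occurs, and Lemma~\ref{lem:W} gives $A_n\le G$. Using the values of $V_n$ in Section~\ref{sec:second}:
\begin{itemize}
\item $n=8$, $\ell=5$ $(A=1,\,C=2)$: $V_8=5\cdot1268$ and $5\nmid1268$;
\item $n=10$, $\ell=7$ $(A=3,\,C=0)$: $V_{10}=7\cdot13032$ and $13032\equiv5\pmod7$;
\item $n=16$, $\ell=11$ $(A=5,\,C=0)$: $V_{16}=11\cdot27106956$ and $27106956\equiv8\pmod{11}$;
\item $n=20$, $\ell=13$ $(A=5,\,C=2)$: $V_{20}=13\cdot5268469272$ and $5268469272\equiv1\pmod{13}$;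
\item $n=24$, $\ell=13$ $(A=1,\,C=10)$: $V_{24}=13\cdot1233802036872$ and $1233802036872\equiv2\pmod{13}$.
\end{itemize}

\subsection{The value $n=14$}

No prime $\ell$ is available for Proposition~\ref{prop:WT}, but the $3$-adic Newton polygon excludes blocks. We have $v_3(c)=13-2\cdot5=3$. Among $\binom{14}j$ only those with $j=6,7,8$ are divisible by $3$, exactly once. The denominators $15,18,21,24,27$ $(j=0,3,6,9,12)$ have $3$-adic valuations $1,2,1,1,3$. So $v_3(R_0),\dots,v_3(R_{14})$ are
\[
2,3,3,1,3,3,3,4,4,2,3,3,0,3,3 .
\]
The polygon has vertices $(0,2),(3,1),(12,0),(14,3)$ and slopes $-\frac13,-\frac19,\frac32$. By (N) over $\mathbb Q_3$ the decomposition group $\Delta$ at $3$ has orbits of lengths $3,9,2$.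

\emph{Blocks of size $7$.} If $\Delta$ fixed both blocks, then $7$ would be a sum of some of $3,9,2$. If $\Delta$ interchanged them, all its orbits would have even length. Both are impossible.

\emph{Blocks of size $2$.} Let $X$ be the orbit of length $3$. The blocks meeting $X$ form one $\Delta$-orbit of blocks and meet $X$ equally, in a number of points dividing $3$ and at most $2$, so in one point each. The other points of these three blocks form a $\Delta$-invariant set of size $3$ disjoint from $X$. This is impossible, as the other orbits have lengths $9$ and $2$.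

So $G$ is primitive. The prime $p=19$ is suitable with $s_p=4$, and $A_{14}\le G$ by Proposition~\ref{prop:finish}.

\subsection{The value $n=12$}

For $\ell=7$ we have $A=1$, $C=4$, and $49\mid V_{12}$. So case (T) holds: $G$ contains an element with cycle lengths $1,1,4,6$. A block of size $b$, $1<b<12$, containing one of its fixed points is a union of its cycles, so $b\in\{2,5,6,7,8,11\}$, and $b\mid12$ leaves $b\in\{2,6\}$.

On the other hand consider the $2$-adic Newton polygon. We have $v_2(c)=22-2\cdot10=2$, and for $j=0,\dots,12$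
\[
\begin{array}{c|ccccccccccccc}
j&0&1&2&3&4&5&6&7&8&9&10&11&12\\ \hline
v_2\binom{12}j&0&2&1&2&0&3&2&3&0&2&1&2&0\\
v_2(13+j)&0&1&0&4&0&1&0&2&0&1&0&3&0\\
v_2(R_j)&2&3&3&0&2&4&4&3&2&3&3&1&2
\end{array}
\]
The polygon has vertices $(0,2),(3,0),(11,1),(12,2)$ and slopes $-\frac23,\frac18,1$, so by (N) over $\mathbb Q_2$ the decomposition group at $2$ has orbits of lengths $3,8,1$. A block of size $b$, $1<b<12$, containing its fixed point is a union of these orbits, so $b\in\{4,9\}$. This contradicts $b\in\{2,6\}$. So $G$ is primitive.

By a theorem of Jones \cite{Jones}, a primitive group of degree $n$ containing an $n$-cycle is $S_n$ or $A_n$, or satisfies $C_p\le G\le AGL_1(p)$ with $n=p$ prime, or $PGL_d(q)\le G\le P\Gamma L_d(q)$ with $n=\frac{q^d-1}{q-1}$, or is $PSL_2(11)$ or $M_{11}$ with $n=11$, or $M_{23}$ with $n=23$. Our $G$ contains the $12$-cycle $\sigma_{13}$, the only solution of $\frac{q^d-1}{q-1}=12$ is $q=11$, $d=2$, and $P\Gamma L_2(11)=PGL_2(11)$ because $11$ is prime. So $A_{12}\le G$ or $G=PGL_2(11)$. But $\sigma_{17}$ has cycle lengths $4,8$,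 so $\sigma_{17}^4\ne1$ fixes four points, whereas nontrivial elements of $PGL_2(11)$ fix at most two points of the projective line. Hence $A_{12}\le G$.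

\subsection{The values $n=2,4,5,6$}

\emph{$n=2$.} The group $A_2$ is trivial (and $G=S_2$, since $D_{0,2}=-15$).

\emph{$n=4$.} Here $R=126-420y+540y^2-315y^3+70y^4$. The $2$-adic valuations of the coefficients are $1,2,2,0,1$, so the polygon has a side from $(0,1)$ to $(3,0)$ and $3$ divides $|G|$. Since $\sigma_5$ is a $4$-cycle, $12$ divides $|G|$, and $A_4\le G$.

\emph{$n=5$.} The coefficients $R_0,\dots,R_5$ are $462,-1980,3465,-3080,1386,-252$, with $3$-adic valuations $1,2,2,0,2,2$. The side from $(0,1)$ to $(3,0)$ shows that $3$ divides $|G|$. Since $\sigma_{11}$ is a $5$-cycle and $\sigma_7$ has cycle lengths $1,4$, we get $60\mid|G|$ and $A_5\le G$.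

\emph{$n=6$.} The elements $\sigma_p$ have orders $6$ ($p=7,13$) and $4$ ($p=11$), so we must produce an element of order divisible by $5$. Modulo $5$,
\[
f\equiv1+2x+3x^2+4x^3+2x^5+4x^6\equiv(x+1)\cdot4g(x),\qquad g=x^5+2x^4+3x^3+3x^2+4x+4 .
\]
We show that $g$ is irreducible over $\mathbb F_5$. It has no root: $f$ takes the values $1,1,4,4$ at $0,1,2,3$, and $4g(-1)=-1$. Suppose $g=(x^2+\alpha x+\beta)(x^3+\gamma x^2+\delta x+\varepsilon)$. Then
\[
\gamma=2-\alpha,\quad \delta+\alpha\gamma+\beta=3,\quad \varepsilon+\alpha\delta+\beta\gamma=3,\quad \alpha\varepsilon+\beta\delta=4,\quad \beta\varepsilon=4 .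
\]
For each $\beta\ne0$ the last two equations give $\varepsilon$ and $\delta$, and the second becomes a quadratic equation for $\alpha$.
\begin{itemize}
\item $\beta=1$: $\varepsilon=4$ and $\delta=4+\alpha$, so $\alpha^2-3\alpha+3=0$. Its discriminant is $2$, not a square.
\item $\beta=4$: $\varepsilon=1$ and $\delta=\alpha+1$, and again $\alpha^2-3\alpha+3=0$, which has no solution.
\item $\beta=3$: $\varepsilon=3$ and $\delta=3-\alpha$, so $\alpha^2-\alpha-3=0$. Its discriminant is $3$, not a square.
\item $\beta=2$: $\varepsilon=2$ and $\delta=2-\alpha$, so $\alpha^2-\alpha-1=0$, whose only solution is $\alpha=3$. Then $\gamma=\delta=4$ and $\varepsilon+\alpha\delta+\beta\gamma=22\equiv2\ne3$.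
\end{itemize}
So $g$ is irreducible. Since $5$ divides neither the leading coefficient $924$ of $f$ nor $D_{0,6}=-924^4\cdot13^5\cdot7$, Dedekind's theorem (the degrees of the irreducible factors modulo such a prime are the cycle lengths of an element of $G$) shows that $G$ contains a $5$-cycle. With the $6$-cycle $\sigma_{13}$ we get $30\mid|G|$.

Suppose $A_6\not\le G$. A subgroup of index $i<6$ in $S_6$ contains $A_6$, because the action on its cosets is a homomorphism to $S_i$ with nontrivial kernel, and this kernel contains $A_6$ and lies in the subgroup. Hence $|G|\le120$. As $\sigma_{13}$ is odd, $H=G\cap A_6$ has index $2$ in $G$, so $|H|\le60$ and $15\mid|H|$. The element $\sigma_{11}$, with cycle lengths $4,2$, is even of order $4$ and lies in $H$. Hence $|H|=60$, and a Sylow $2$-subgroup of $H$ is cyclic of order $4$. A finite group with a cyclic Sylow $2$-subgroup has a normal $2$-complement, so $H$ has a subgroup of order $15$. Such a group is cyclic, but $S_6$ has no element of order $15$, because this would need disjoint cycles of lengths $3$ and $5$.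 This contradiction shows $A_6\le G$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We have $A_n\le G$ for $n\ge62$ by Proposition~\ref{prop:large} and for $2\le n\le61$ by this section. As noted after Proposition~\ref{prop:disc}, this is equivalent to the theorem.
\end{proof}

\section{When the group is alternating}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Irreducibility is Proposition~\ref{prop:trans}, and the discriminant formula is Proposition~\ref{prop:disc}. By Theorem~\ref{thm:main} we must decide when $G\subseteq A_n$.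

\emph{Both $n+1$ and $2n+1$ squares.} Let $n\ge1$ have any parity, $n+1=u^2$ and $2n+1=v^2$ with $u,v>0$. Then $v^2-2u^2=-1$. So $v$ is odd, $2u^2=v^2+1\equiv2\pmod8$, $u$ is odd, and $8\mid u^2-1=n$. The positive solutions of $v^2-2u^2=-1$ are given by $v+u\sqrt2=(1+\sqrt2)^{2i+1}$ with $i\ge0$, that is,
\[
u=\frac{(1+\sqrt2)^{2i+1}-(1-\sqrt2)^{2i+1}}{2\sqrt2},\qquad n=u^2-1 .
\]
Conversely each of them gives $n+1=u^2$ and $2n+1=2u^2-1=v^2$. Here $i=0$ gives $n=0$, and $i=1,2,3$ give $u=5,29,169$ and $n=24,840,28560$.

\emph{$n$ odd, $n\ge3$.} By Bertrand's postulate there is a prime $p$ with $n<p<2n$, and $p\ne n+1$ because $n+1>2$ is even. So $m=p-n-1$ is odd and positive, and $n-m=2n+1-p$ is even and positive. Hence $\sigma_p$ is an odd permutation and $G=S_n$. By the previous paragraph, $n+1$ and $2n+1$ are not both squares.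

\emph{$n$ even.} By \eqref{eq:disc}, $D_{0,n}$ is a nonzero square times $(-1)^{n/2}(2n+1)(n+1)$, and $\gcd(2n+1,n+1)=1$. So $D_{0,n}$ is a square if and only if $4\mid n$ and both $n+1$ and $2n+1$ are squares. If both are squares, then $8\mid n$ as shown above, so the condition $4\mid n$ can be dropped.

\emph{The polynomial $P_n$.} Replacing $x$ by $-1-x$ in \eqref{eq:bezout} gives
\[
(-1)^{n+1}Q_n(-1-x)\,x^{n+1}+(-1)^{n+1}P_n(-1-x)\,(x+1)^{n+1}=1,
\]
so $P_n(x)=(-1)^{n+1}Q_n(-1-x)$ by uniqueness. The roots of $P_n$ and $Q_n$ correspond under $x\mapsto-1-x$, so the two Galois groups coincide as permutation groups.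

\emph{The truncated binomial.} Let $B(x)=\sum_{k\le n}\binom{2n+1}kx^k$ and
\[
h(q)=q^nB\Bigl(\frac{1-q}q\Bigr)=\sum_{k=0}^n\binom{2n+1}k(1-q)^kq^{n-k},
\]
a polynomial of degree at most $n$. The binomial theorem for $((1-q)+q)^{2n+1}=1$ gives
\[
1-q^{n+1}h(q)=\sum_{k=n+1}^{2n+1}\binom{2n+1}k(1-q)^kq^{2n+1-k}\equiv0\pmod{(1-q)^{n+1}} .
\]
With $q=1-x$ this says that $h(1-x)$ is a polynomial of degree at most $n$ congruent to $(1-x)^{-(n+1)}$ modulo $x^{n+1}$. Hence $h(1-x)=f(x)$, that is,
\[
Q_n(-x)=f(x)=(1-x)^nB\Bigl(\frac x{1-x}\Bigr).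
\]
Since $f(1)\ne0$, each root $\theta$ of $f$ gives the root $\theta/(1-\theta)$ of $B$. This map is injective and commutes with Galois automorphisms, and $\deg B=n$, so it is a bijection between the roots of $f$ and those of $B$. So $B$ and $Q_n$ have the same Galois group as permutation groups.
\end{proof}

\begin{thebibliography}{9}
\bibitem{DU} Karl Dilcher and Maciej Ulas, \emph{Arithmetic properties of polynomial solutions of the Diophantine equation $P(x)x^{n+1}+Q(x)(x+1)^{n+1}=1$}, arXiv:1909.11222 (2019).
\bibitem{Jones} G. A. Jones, J. Group Theory 5 (2002), 403--407.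
\bibitem{LS} Liebeck and Saxl, Proc. London Math. Soc. 63 (1991), 266--314.
\bibitem{LW} Livingstone and Wagner (1965).
\bibitem{Ra} Ramanujan (1919).
\bibitem{RS} Rosser and Schoenfeld (1962).
\bibitem{Wi} Wielandt, \emph{Finite Permutation Groups}.
\end{thebibliography}

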